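\title{Random high-dimensional permutations are pattern-universal at order $k^{(d+1)/d}$}

\begin{abstract}
A $d$-dimensional permutation of order $n$ is a $\{0,1\}$-array indexed by $[n]^{d+1}$ in which every line contains exactly one $1$, and it is $k$-pattern-universal if it contains every $d$-pattern of order $k$. We prove that for $d\ge 2$ and every $C>1$, a uniformly random $d$-dimensional permutation of order $\lceil Ck^{(d+1)/d}\rceil$ is $k$-pattern-universal with probability tending to $1$ as $k\to\infty$. The only randomness used is a random relabeling of the coordinates, so the conclusion holds within every isotopy class. A counting argument shows that no $d$-dimensional permutation of order less than $e^{-(d+1)/d}k^{(d+1)/d}$ is $k$-pattern-universal. The proof runs about $(\log k)^2$ greedy searches for a given pattern in parallel and bounds the probability that all of them fail.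
\end{abstract}

\section{Introduction}

\subsection*{High-dimensional permutations and their patterns}

Let $d,n\ge 1$ be integers and $[n]=\{1,\dots,n\}$. We consider arrays $M=(M_x)$ with entries in $\{0,1\}$, indexed by vectors $x=(x_0,x_1,\dots,x_d)\in[n]^{d+1}$. A \emph{line} of $M$ is the sequence of $n$ entries obtained by fixing all coordinates but one and letting that one range over $[n]$. The array $M$ is a \emph{$d$-dimensional permutation}, or \emph{$d$-permutation}, of order $n$ if every line contains exactly one $1$. A \emph{random} $d$-permutation of order $n$ is chosen uniformly among all of them.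

It is convenient to view a $d$-permutation as a function. For $y\in[n]^d$, the line in direction $0$ through $y$ contains exactly one $1$; let $F(y)\in[n]$ be its position, which we call the \emph{symbol} at $y$. Thus $M$ has exactly $n^d$ entries equal to $1$, namely those indexed by $(F(y),y)$. If $y\ne y'$ differ in only one coordinate, then $F(y)\neq F(y')$, since otherwise a line would contain two $1$s. So $F$ is injective in each coordinate when the others are fixed. Conversely, every such $F$ comes from a $d$-permutation, because an injective map $[n]\to[n]$ takes every value exactly once. For $d=1$ we recover permutations, and for $d=2$ Latin squares: $n\times n$ tables in which each symbol occurs once in every row and once in every column. The \emph{cyclic} example $F(y)\equiv y_1+\dots+y_d\pmod n$ shows that $d$-permutations exist for all $d$ and $n$.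

Let $S_k$ be the set of permutations of $[k]$. A \emph{$d$-pattern of order $k$} is a sequence $\sigma=(\sigma_1,\dots,\sigma_d)$ with $\sigma_\ell\in S_k$ for all $\ell$. The $d$-permutation $M$ \emph{contains} $\sigma$ if there are $x^{(1)},\dots,x^{(k)}\in[n]^{d+1}$ such that
\begin{itemize}
\item[(i)] $M_{x^{(i)}}=1$ for all $i\in[k]$;
\item[(ii)] $x^{(1)}_0<x^{(2)}_0<\dots<x^{(k)}_0$;
\item[(iii)] for each $\ell\in[d]$ and all $i,j\in[k]$, $x^{(i)}_\ell<x^{(j)}_\ell$ if and only if $\sigma_\ell(i)<\sigma_\ell(j)$.
\end{itemize}
In words, we list $k$ entries equal to $1$ by increasing symbol, and $\sigma_\ell$ records the relative order of their $\ell$-th coordinates. For $d=1$ this is ordinary pattern containment in permutations. We call $M$ \emph{$k$-pattern-universal} if it contains all $(k!)^d$ patterns of order $k$.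

\subsection*{The question}

How large must $n$ be for a random $d$-permutation of order $n$ to be $k$-pattern-universal? Linial and Simkin showed that the longest monotone subsequence of a random $d$-permutation of order $n$, that is, the largest $k$ for which it contains the pattern $(\mathrm{id},\dots,\mathrm{id})$ of order $k$, has length $\Theta(n^{d/(d+1)})$ with high probability. Hence order $\Omega(k^{(d+1)/d})$ is necessary for universality with high probability. Counting gives the same exponent for every $d$-permutation, random or not.

\begin{proposition}\label{prop:lower}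
Let $d\ge1$. If some $d$-permutation of order $n$ is $k$-pattern-universal, then $n\ge e^{-(d+1)/d}k^{(d+1)/d}$.
\end{proposition}

\begin{proof}
A set of $k$ entries equal to $1$ realizes at most one pattern of order $k$: condition (ii) determines the order in which the set is listed, and (iii) then determines every $\sigma_\ell$. There are $n^d$ entries equal to $1$ and $(k!)^d$ patterns. Using $k!\ge(k/e)^k$ and $\binom{a}{k}\le(ea/k)^k$, we get
\[
(k/e)^{dk}\le (k!)^d\le\binom{n^d}{k}\le (en^d/k)^k .
\]
Taking $k$-th roots gives $n^d\ge e^{-(d+1)}k^{d+1}$.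
\end{proof}

So $k^{(d+1)/d}$ is the order at which there is first enough room for all patterns, and also the order at which the monotone pattern appears. It is natural to guess that a constant multiple of it suffices for all patterns at once. This is the conjecture posed in \cite{PQS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For $d\ge2$ there is a constant $C>0$ such that a random $d$-permutation of order $\lceil Ck^{(d+1)/d}\rceil$ is $k$-pattern-universal with probability tending to $1$ as $k\to\infty$.}

\subsection*{Results}

We prove the conjecture for every $C>1$. The proof needs no information about the uniform distribution on $d$-permutations beyond its invariance under relabeling. An \emph{isotope} of a $d$-permutation $L$ of order $n$ is an array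
\[
M_{x_0x_1\cdots x_d}=L_{\rho_0(x_0)\rho_1(x_1)\cdots\rho_d(x_d)},
\]
where $\rho_0,\dots,\rho_d$ are permutations of $[n]$. Relabeling maps lines to lines, so $M$ is again a $d$-permutation. The isotopes of $L$ form its \emph{isotopy class}. The \emph{random isotope} of $L$ is obtained by taking $\rho_0,\dots,\rho_d$ independent and uniform.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $0<\varepsilon\le1$. There is $k_0=k_0(d,\varepsilon)$ such that for all $k\ge k_0$, all $n\ge(1+\varepsilon)k^{(d+1)/d}$ and every $d$-permutation $L$ of order $n$, the random isotope of $L$ is $k$-pattern-universal with probability at least $1-\exp(-k^{1/(2d)})$.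
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $d\ge2$ and $C>1$. A uniformly random $d$-permutation of order $n=\lceil Ck^{(d+1)/d}\rceil$, or of any order $n\ge Ck^{(d+1)/d}$, is $k$-pattern-universal with probability $1-o(1)$ as $k\to\infty$.
\end{corollary}

\begin{proof}
Let $L$ be uniform and independent of $\rho_0,\dots,\rho_d$. For fixed $\rho_0,\dots,\rho_d$, the map $L\mapsto M$ is a bijection of the set of $d$-permutations of order $n$, so $M$ is uniform. Apply Theorem~\ref{thm:main} conditionally on $L$, with $\varepsilon=\min(1,C-1)$.
\end{proof}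

Theorem~\ref{thm:main} also shows that for $C>1$ and $k$ large, every isotopy class of order at least $Ck^{(d+1)/d}$ has a $k$-pattern-universal member. For $C<e^{-(d+1)/d}$ and $k$ large, Proposition~\ref{prop:lower} shows that no $d$-permutation of order $\lceil Ck^{(d+1)/d}\rceil$ is universal. The order $k^{(d+1)/d}$ is therefore optimal and the constant is optimal up to a factor of at most $e^{(d+1)/d}$. We do not determine the sharp constant in $[e^{-(d+1)/d},1]$.

\section{Greedy search, alone and in parallel}\label{sec:idea}

This section explains the method. Its computations in an idealized model guide the proof but are not used in it.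

\subsection*{One search}

Conditions (ii) and (iii) can be separated. Cut each of the coordinates $1,\dots,d$ into consecutive intervals of length $m$, called \emph{strips}; a product of $d$ strips is a \emph{cell}. For a pattern $\sigma$ put $s(i)=(\sigma_1(i),\dots,\sigma_d(i))$. If $x^{(i)}$ is chosen above the cell whose strip numbers are $s(i)$, then (iii) holds automatically. For (ii), think of coordinate $0$ as time and be greedy: wait until the cell $s(1)$ contains the current symbol, then move on to $s(2)$, and so on.

\begin{example}\label{ex:six}
Let $d=2$, $n=6$, $m=2$, $k=3$, and $\sigma=(123,\,231)$, so that $s(1)=(1,2)$, $s(2)=(2,3)$, $s(3)=(3,1)$. The left table is the Latin square $F(y)\equiv y_1+y_2-1\pmod 6$. The right table is the isotope that lists its columns in the order $1,4,2,5,3,6$. The cells are the $2\times2$ blocks.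
\[
\begin{array}{cc|cc|cc}
1&2&\mathbf{3}&4&5&6\\
2&3&4&5&6&1\\ \hline
3&4&5&6&1&2\\
4&5&6&1&2&3\\ \hline
5&6&1&2&3&4\\
6&1&2&3&4&5
\end{array}
\qquad\qquad
\begin{array}{cc|cc|cc}
1&4&\mathbf{2}&5&3&6\\
2&5&3&6&4&1\\ \hline
3&6&4&1&5&2\\
4&1&5&2&6&\mathbf{3}\\ \hline
\mathbf{5}&2&6&3&1&4\\
6&3&1&4&2&5
\end{array}
\]
On the right, the search leaves cell $(1,2)$ at time $2$, cell $(2,3)$ at time $3$ and cell $(3,1)$ at time $5$. The bold entries lie in rows $1,4,5$ and columns $3,6,1$, which have relative orders $123$ and $231$. On the left, the search leaves cell $(1,2)$ at time $3$ and then fails, since cell $(2,3)$ has only the symbols $1,2,3$. Failure of the search does not mean that the pattern is absent: on the left it is realized by the symbols $2,4,5$ in positions $(1,2)$, $(2,3)$, $(5,1)$.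
\end{example}

A cell has $m^d$ points. If their symbols are distinct, a uniformly random symbol occurs in the cell with probability $p=m^d/n$. Consider the idealized model in which the symbols arriving at times $1,\dots,n$ are independent and uniform, and every cell has exactly $pn$ symbols. A search then advances $pn=m^d$ times on average. It needs $k$ advances, so we want $m^d$ slightly larger than $k$; it needs $k$ strips in each coordinate, so we want $mk\le n$. Together these give $n$ slightly larger than $k^{1+1/d}$, which is where both the exponent and the constant $1$ in Theorem~\ref{thm:main} come from.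

\subsection*{The difficulty}

Universality requires a union bound over $(k!)^d\ge(k/e)^{dk}$ patterns. In the model, a search never advances with probability $(1-p)^n\ge e^{-2m^d}$ (for $p\le1/2$). For the union bound to give anything we would need $2m^d\ge dk\log(k/e)$, and this costs a factor of order $(\log k)^{1/d}$ in $n$. One search per pattern is not enough.

\subsection*{Many searches}

Use $k+w$ strips in place of $k$, where $w$ is a small multiple of $k$. This enlarges $n$ only by the factor $1+w/k$, and now for each shift $v\in\{0,\dots,w\}^d$ the cells $s(1)+v,\dots,s(k)+v$ serve as well as the original ones. We run $Q\approx(\log k)^2$ searches with different shifts and hope that all of them fail with probability $e^{-cQk}$, which beats the number of patterns.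

The case $k=1$ of the model shows what this hope depends on. All searches fail exactly when no arriving symbol belongs to any of the $Q$ cells. If the cells have disjoint symbol sets, this has probability $(1-Qp)^n\le e^{-Qpn}$, the full gain. If all searches sit in the same cell, the probability is $(1-p)^n$, and nothing is gained. If each cell holds at most two searches and distinct cells have disjoint symbol sets, the probability is at most $e^{-Qpn/2}$, which is still exponential in $Q$.

For general $k$ the searches are driven by the same symbols and are not independent. We count their advances together instead. If all searches fail, the total number of advances is less than $Qk$, while its expectation is $Qm^d$, larger by a constant factor. If one arriving symbol advances at most two searches, this total is a sum of increments in $[0,2]$, and its lower tail is exponentially small in $Qk$. The real proof must supply three facts.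
\begin{itemize}
\item \emph{Cells are rich and almost disjoint}: each has almost $m^d$ symbols, and two cells share few (Lemma~\ref{lem:rich}). This comes from $\rho_1,\dots,\rho_d$.
\item \emph{Symbols are used up evenly}: symbols arrive without repetition, and at each time every cell retains its fair share of unused symbols (Lemma~\ref{lem:balance}). This comes from $\rho_0$.
\item \emph{Searches do not pile up}: the shifts can be chosen so that no cell is used by three searches (Lemma~\ref{lem:shifts}). This is deterministic and needs $d\ge2$.
\end{itemize}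
The first two events fail with a probability that we bound only by $\exp(-k^{1/(2d)})$, far too large to be multiplied by $(k!)^d$. They do not depend on the pattern, so this price is paid once.

\section{Three tail bounds}\label{sec:tools}

We use two standard inequalities.

\medskip
\noindent\textbf{Azuma--Hoeffding inequality.} If $Z_0,Z_1,\dots,Z_r$ is a martingale with $Z_0$ constant and $|Z_i-Z_{i-1}|\le c$ for all $i$, then $\Pr(Z_r\le Z_0-\tau)\le\exp\bigl(-\tau^2/(2rc^2)\bigr)$ for all $\tau>0$.

\medskip
\noindent\textbf{Hoeffding's inequality for sampling without replacement} (Hoeffding 1963). If $H$ is a uniformly random $h$-subset of $[n]$ and $J\subseteq[n]$ is fixed, then $\Pr\bigl(|H\cap J|\le h(|J|/n-\delta)\bigr)\le e^{-2\delta^2h}$ for all $\delta>0$.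

\medskip
The total number of advances needs a different bound. It is a sum of about $n$ increments, most of them $0$, and the deviation to be excluded has order $Qk$. Azuma--Hoeffding would give an exponent of order $(Qk)^2/n\le Q^2k^{1-1/d}$, much less than the $dk\log k$ required. The next lemma measures the deviation against the total mean instead of the number of steps. The events $\Gamma_t$ allow the lower bound on the conditional mean to hold only as long as things go well.

\begin{lemma}\label{lem:tail}
Let $\mathcal F_0\subseteq\dots\subseteq\mathcal F_T$ be $\sigma$-algebras, let $Y_t$ be $\mathcal F_t$-measurable with values in $[0,b]$ for $1\le t\le T$, and let $\Gamma_0\supseteq\Gamma_1\supseteq\dots\supseteq\Gamma_{T-1}$ be events with $\Gamma_t\in\mathcal F_t$. Suppose that $\mathbb E[Y_t\mid\mathcal F_{t-1}]\ge\lambda$ on $\Gamma_{t-1}$ for $1\le t\le T$. Then for all $0<\theta\le2/b$ and all real $s$,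
\[
\Pr\Bigl(\Gamma_{T-1}\cap\Bigl\{\sum_{t\le T}Y_t\le s\Bigr\}\Bigr)\le\exp\bigl(\theta s-\theta(1-b\theta/2)\lambda T\bigr).
\]
\end{lemma}

\begin{proof}
Put $\varphi=\theta(1-b\theta/2)\ge0$. For $y\in[0,b]$ we have $y^2\le by$, so $e^{-\theta y}\le1-\theta y+\theta^2y^2/2\le1-\varphi y$. Hence on $\Gamma_{t-1}$,
\[
\mathbb E[e^{-\theta Y_t}\mid\mathcal F_{t-1}]\le1-\varphi\lambda\le e^{-\varphi\lambda}.
\]
Let $\Gamma_{-1}$ be the whole space, and for $0\le t\le T$ let $W_t=\exp\bigl(-\theta\sum_{u\le t}Y_u+\varphi\lambda t\bigr)\mathbf 1_{\Gamma_{t-1}}$, so $W_0=1$. Since $\Gamma_{t-1}\in\mathcal F_{t-1}$,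
\[
\mathbb E[W_t\mid\mathcal F_{t-1}]\le\exp\Bigl(-\theta\sum_{u\le t-1}Y_u+\varphi\lambda(t-1)\Bigr)\mathbf 1_{\Gamma_{t-1}}\le W_{t-1},
\]
the last step because $\Gamma_{t-1}\subseteq\Gamma_{t-2}$. Thus $\mathbb EW_T\le1$. On the event in the statement $W_T\ge\exp(-\theta s+\varphi\lambda T)$, and Markov's inequality finishes the proof.
\end{proof}

The size of $b$ matters. If $\lambda T=(1+c)s$ with $c,s>0$, the exponent in the lemma is at least $-\theta cs\ge-2cs/b$. With $s=Qk$ and the trivial bound $b=Q$ on the number of searches that advance in one step, the factor $Q$ would cancel. We will arrange $b=2$.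

\section{Cells and their symbols}\label{sec:cells}

Fix $d\ge2$, $0<\varepsilon\le1$, and a $d$-permutation $L$ of order $n\ge(1+\varepsilon)k^{(d+1)/d}$ with symbol function $F$. ``For $k$ large'' means $k\ge k_0(d,\varepsilon)$, uniformly in $n$, in $L$ and in the pattern. Logarithms are natural.

\subsection*{Parameters}

Put $\eta=\varepsilon/40\le1/40$ and
\[
\begin{gathered}
m=\bigl\lceil((1+20\eta)k)^{1/d}\bigr\rceil,\qquad w=\lfloor\eta k\rfloor,\qquad N=k+w,\\
Q=\lceil(\log k)^2\rceil,\qquad\beta=\eta^2/Q,\qquad T=\lfloor(1-\eta)n\rfloor .
\end{gathered}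
\]
Here $m$ is the width of a strip, $N$ the number of strips, $Q$ the number of searches and $T$ the time at which they stop. The surplus $20\eta$ in the size of a cell absorbs several losses of a few $\eta$ each. The tolerance $\beta$ for overlaps is chosen so that the overlaps of one cell with $Q$ others total at most an $\eta^2$ fraction of it. For $k$ large,
\begin{equation}\label{eq:param}
(1+20\eta)k\le m^d\le4k,\qquad N\le2k,\qquad mN\le n,\qquad(1-2\eta)n\le T\le(1-\eta)n .
\end{equation}
Indeed, $1+20\eta\le3/2$ gives $m^d\le\frac{3k}2\bigl(1+(3k/2)^{-1/d}\bigr)^d\le4k$ for $k$ large. Next,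
\[
mN\le(1+\eta)k\bigl(((1+20\eta)k)^{1/d}+1\bigr)\le(1+\eta)\bigl(1+20\eta+k^{-1/d}\bigr)k^{(d+1)/d},
\]
and $(1+\eta)(1+20\eta)\le1+22\eta<1+40\eta=1+\varepsilon$, so $mN\le n$ for $k$ large. Finally, $T\ge(1-\eta)n-1\ge(1-2\eta)n$ once $\eta n\ge1$.

\subsection*{Strips, cells and time}

For $c\in[N]$, the \emph{strip} $I_c=\{(c-1)m+1,\dots,cm\}$ lies in $[n]$ because $mN\le n$. A \emph{cell} is a vector $a=(a_1,\dots,a_d)\in[N]^d$. Writing $\rho(x)=(\rho_1(x_1),\dots,\rho_d(x_d))$ for $x\in[n]^d$, put
\[
V_a=I_{a_1}\times\dots\times I_{a_d},\qquad H_a=\{F(\rho(x)):x\in V_a\}\subseteq[n].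
\]
The set $H_a$ of symbols of $L$ seen in the cell has $|H_a|\le|V_a|=m^d$, and it depends only on $\rho_1,\dots,\rho_d$. At time $t\in[n]$ the symbol $r_t=\rho_0(t)$ arrives. By the definition of the isotope $M$, for $x\in[n]^d$,
\begin{equation}\label{eq:one}
M_{t\,x_1\cdots x_d}=1\iff F(\rho(x))=r_t .
\end{equation}
So $M$ has a $1$ in $\{t\}\times V_a$ if and only if $r_t\in H_a$.

\subsection*{Cells are rich and almost disjoint}

Without relabeling, cells can be poor. For the cyclic $F$ and $\rho_1=\dots=\rho_d=\mathrm{id}$, the sum $x_1+\dots+x_d$ takes only $d(m-1)+1$ values on $V_a$, and two cells with the same sum $a_1+\dots+a_d$ have the same symbol set; compare the left table in Example~\ref{ex:six}. Random relabeling removes both defects, whatever $L$ is.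

\begin{lemma}\label{lem:rich}
Let $\mathcal D$ be the event that $|H_a|\ge(1-\beta)m^d$ and $|H_a\cap H_b|\le\beta m^d$ for all cells $a\ne b$. For $k$ large, $\Pr(\mathcal D^c)\le\frac13\exp(-k^{1/(2d)})$.
\end{lemma}

\begin{proof}
Both properties follow from a bound on one quantity. Fix cells $a\ne b$. The sets $V_a$ and $V_b$ are disjoint, so $V=V_a\cup V_b$ has $2m^d$ elements. Let $Z$ be the number of distinct values in the family $(F(\rho(x)))_{x\in V}$, so that $Z=|H_a\cup H_b|=|H_a|+|H_b|-|H_a\cap H_b|$. If $Z\ge(2-\beta)m^d$, then $|H_a|\ge Z-|H_b|\ge(1-\beta)m^d$, the same holds for $b$, and $|H_a\cap H_b|\le2m^d-Z\le\beta m^d$. It remains to bound $\Pr(Z<(2-\beta)m^d)$.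

\emph{Mean.} Say that $x\ne x'$ in $V$ \emph{collide} if $F(\rho(x))=F(\rho(x'))$. Choose $\ell$ with $x_\ell\ne x'_\ell$, and condition on $\rho_j$ for all $j\ne\ell$ and on $\rho_\ell(x_\ell)$. Then $F(\rho(x))$ is determined, all coordinates of $\rho(x')$ but the $\ell$-th are determined, and $\rho_\ell(x'_\ell)$ is uniform on $n-1$ values. Since $F$ is injective in coordinate $\ell$, at most one of these values causes a collision. So $x$ and $x'$ collide with probability at most $1/(n-1)$. A value taken $c\ge1$ times contributes $1$ to $Z$ and $\binom c2\ge c-1$ to the number of colliding pairs, so $Z\ge|V|-\#\{\text{colliding pairs}\}$. There are at most $2m^{2d}$ pairs. Using $m^d\le4k$ and $n-1\ge n/2\ge\frac12k^{1+1/d}$, we get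
\[
\mathbb EZ\ge2m^d-\frac{2m^{2d}}{n-1}\ge2m^d-16k^{-1/d}m^d\ge\Bigl(2-\frac\beta2\Bigr)m^d
\]
for $k$ large, since $1/\beta$ grows only like $(\log k)^2$.

\emph{Concentration.} The variable $Z$ is determined by the values $\rho_\ell(z)$ with $\ell\in[d]$ and $z\in I_{a_\ell}\cup I_{b_\ell}$. There are $r\le2dm$ of them. Expose them one at a time, and let $Z_i$ be the conditional expectation of $Z$ given the first $i$ values. This is a martingale with $Z_0=\mathbb EZ$ and $Z_r=Z$. Fix the first $i-1$ values, let $\rho_\ell(z)$ be the $i$-th, and let $g(u)$ be the conditional expectation of $Z$ given also $\rho_\ell(z)=u$. Then $Z_i=g(\rho_\ell(z))$, and $Z_{i-1}$ is the average of $g$ over the possible values. So it suffices to bound $|g(u)-g(u')|$ for possible values $u\neq u'$.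

Neither $u$ nor $u'$ is an exposed value of $\rho_\ell$. Hence composing $\rho_\ell$ with the transposition, $\rho_\ell\mapsto(u\,u')\circ\rho_\ell$, is a bijection between the tuples $(\rho_1,\dots,\rho_d)$ that agree with the history and have $\rho_\ell(z)=u$, and those that agree with the history and have $\rho_\ell(z)=u'$. It changes $\rho_\ell$ at two positions. Each position is the $\ell$-th coordinate of at most $m^{d-1}$ points of $V_a$ and at most $m^{d-1}$ points of $V_b$, so at most $4m^{d-1}$ members of the family change. Changing one member changes the number of distinct values by at most $1$. As $g(u)$ and $g(u')$ are the averages of $Z$ over the two matched sets, $|g(u)-g(u')|\le4m^{d-1}$. Azuma--Hoeffding with $c=4m^{d-1}$ and $\tau=\beta m^d/2$ gives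
\[
\Pr\bigl(Z<(2-\beta)m^d\bigr)\le\exp\Bigl(-\frac{\beta^2m^{2d}/4}{2\cdot2dm\cdot16m^{2d-2}}\Bigr)=\exp\Bigl(-\frac{\beta^2m}{256d}\Bigr).
\]
There are at most $N^{2d}\le(2k)^{2d}$ pairs of cells, and $\beta^2m\ge\eta^4k^{1/d}/Q^2$. Since $k^{1/d}/Q^2$ exceeds any fixed multiple of $k^{1/(2d)}+\log k$ for $k$ large, the union bound gives the lemma.
\end{proof}

From now until Section~\ref{sec:end} we \emph{fix $\rho_1,\dots,\rho_d$ such that $\mathcal D$ holds}. The sets $H_a$ are then fixed, and probabilities refer to $\rho_0$ alone, which is independent of $\rho_1,\dots,\rho_d$. Let $R_t=\{r_1,\dots,r_t\}$ and let $\mathcal F_t$ be the $\sigma$-algebra generated by $r_1,\dots,r_t$. Given $\mathcal F_{t-1}$, the symbol $r_t$ is uniform on the $n-t+1$ elements of $[n]\setminus R_{t-1}$.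

\subsection*{Symbols are used up evenly}

A search waiting in cell $a$ advances at time $t$ with conditional probability $|H_a\setminus R_{t-1}|/(n-t+1)$. To keep this near $|H_a|/n$, we need every cell to retain its share of unused symbols. Near time $n$ the share is too small to be controlled with small relative error, which is one reason to stop at $T$. A union bound over all times is not available, because $n$ has no upper bound in terms of $k$. We check a bounded number of times and use monotonicity in between.

\begin{lemma}\label{lem:balance}
Let $\mathcal B_u\in\mathcal F_u$ be the event that $|H_a\setminus R_u|\ge(1-2\eta)|H_a|\frac{n-u}n$ for all cells $a$, and let $\mathcal B=\bigcap_{0\le u\le T}\mathcal B_u$. For $k$ large, $\Pr(\mathcal B^c)\le\frac13\exp(-k^{1/(2d)})$.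
\end{lemma}

\begin{proof}
Let $q=\lceil\eta^{-2}\rceil$ and $t_j=\lfloor jn/q\rfloor$ for $0\le j\le q$, so $t_0=0$ and $t_q=n$. The set $\rho_0^{-1}(H_a)$ of arrival times of the symbols of $a$ is a uniformly random $|H_a|$-subset of $[n]$, and $|H_a\setminus R_{t_j}|=|\rho_0^{-1}(H_a)\cap\{t_j+1,\dots,n\}|$. By $\mathcal D$ and \eqref{eq:param}, $|H_a|\ge(1-\beta)m^d\ge k/2$. Hoeffding's inequality with $\delta=\eta^2$ gives
\[
\Pr\bigl(|H_a\setminus R_{t_j}|<|H_a|(1-t_j/n-\eta^2)\bigr)\le e^{-2\eta^4|H_a|}\le e^{-\eta^4k}.
\]
There are $N^d(q+1)\le(2k)^d(\eta^{-2}+2)$ pairs $(a,j)$, so for $k$ large, with probability at least $1-\frac13\exp(-k^{1/(2d)})$ none of these events occurs. Assume this, let $0\le u\le T$, and let $j$ be minimal with $t_j\ge u$. Then $t_j\le u+\eta^2n$: if $j=0$, then $t_j=u=0$, and if $j\ge1$, then $t_j\le(j-1)n/q+n/q<t_{j-1}+1+n/q\le u+n/q$. Since $R_u\subseteq R_{t_j}$,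
\[
|H_a\setminus R_u|\ge|H_a\setminus R_{t_j}|\ge|H_a|\Bigl(1-\frac un-2\eta^2\Bigr)\ge|H_a|\Bigl(1-\frac un\Bigr)(1-2\eta),
\]
where the last step uses $1-u/n\ge\eta$, valid for $u\le T$.
\end{proof}

\section{Parallel searches for a fixed pattern}\label{sec:search}

Fix a pattern $\sigma=(\sigma_1,\dots,\sigma_d)$ of order $k$. As before put $s(i)=(\sigma_1(i),\dots,\sigma_d(i))$, and let $S=\{s(i):i\in[k]\}\subseteq[k]^d$, a set of $k$ points. For $v\in\{0,\dots,w\}^d$ the translate $S+v$ is a set of cells, since $k+w=N$.

\subsection*{Choosing the shifts}

We cannot predict where the searches will be at a given time, so we bound the number of searches that can ever visit a cell. For $d=2$ and $\sigma=(\mathrm{id},\mathrm{id})$, the set $S$ is a diagonal and the shifts $(0,0),(0,1),(0,2),\dots$ give disjoint translates. In general we use that $S$ is sparse: it has $k$ points, while there are about $(\eta k)^d$ shifts.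

\begin{lemma}\label{lem:shifts}
For $k$ large there are $v_1,\dots,v_Q\in\{0,\dots,w\}^d$ such that for every cell $a$ there are at most two indices $j$ with $a\in S+v_j$.
\end{lemma}

\begin{proof}
Choose the $v_j$ independently and uniformly. For a given cell $a$ there are at most $|S|=k$ vectors $v$ with $a-v\in S$, and $w+1>\eta k$, so $\Pr(a\in S+v_j)\le k/(w+1)^d\le\eta^{-d}k^{1-d}$. By independence, the expected number of pairs consisting of a cell $a$ and a triple $j_1<j_2<j_3$ with $a\in S+v_{j_1}$, $a\in S+v_{j_2}$ and $a\in S+v_{j_3}$ is at most
\[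
N^dQ^3\eta^{-3d}k^{3-3d}\le2^d\eta^{-3d}Q^3k^{3-2d}.
\]
Since $d\ge2$, we have $3-2d\le-1$, and this is less than $1$ for $k$ large. So some choice of the $v_j$ has no such pair.
\end{proof}

\begin{remark}\label{rem:d}
This is the only place where $d\ge2$ is used. For $d=1$ the set $S$ equals $[k]$ and every cell in $\{w+1,\dots,k\}$ lies in all $Q$ translates; for the identity pattern, two searches that meet in a cell move together from then on. The same first moment for pairs of indices in place of triples is at most $2^d\eta^{-2d}Q^2k^{2-d}$. This yields pairwise disjoint translates for $d\ge3$ and nothing for $d=2$, which is why we allow multiplicity two.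
\end{remark}

\subsection*{The process}

Fix shifts $v_1,\dots,v_Q$ as in Lemma~\ref{lem:shifts}; they depend only on the pattern. Search $j\in[Q]$ has a counter $i_j(t)\in\{1,\dots,k+1\}$ with $i_j(0)=1$. Consider step $t\in\{1,\dots,T\}$. If $i_j(t-1)=k+1$, search $j$ is \emph{finished} and $i_j(t)=k+1$. Otherwise its \emph{current cell} is $a=s(i_j(t-1))+v_j$, and we set $i_j(t)=i_j(t-1)+1$ if $r_t\in H_a$ and $i_j(t)=i_j(t-1)$ if not. The counters at time $t$ are $\mathcal F_t$-measurable. Search $j$ \emph{succeeds} if $i_j(T)=k+1$.

\begin{lemma}\label{lem:success}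
If some search succeeds, then $M$ contains $\sigma$.
\end{lemma}

\begin{proof}
Let search $j$ succeed, write $v=v_j$, and let $x^{(i)}_0$ be the step at which its counter moves from $i$ to $i+1$. Then $x^{(1)}_0<\dots<x^{(k)}_0$, which is (ii). At step $t=x^{(i)}_0$ we have $r_t\in H_a$ for $a=s(i)+v$, so there is $(x^{(i)}_1,\dots,x^{(i)}_d)\in V_a$ whose image under $F\circ\rho$ is $r_t$. By \eqref{eq:one}, $M_{x^{(i)}}=1$, which is (i). The coordinate $x^{(i)}_\ell$ lies in the strip with number $\sigma_\ell(i)+v_\ell$, where $v_\ell$ is the $\ell$-th coordinate of $v$. For $i\ne i'$ these numbers differ, and $I_c$ lies entirely below $I_{c'}$ when $c<c'$. Hence $x^{(i)}_\ell<x^{(i')}_\ell$ if and only if $\sigma_\ell(i)<\sigma_\ell(i')$, which is (iii).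
\end{proof}

\subsection*{All searches fail with very small probability}

One obstacle remains before Lemma~\ref{lem:tail} applies with $b=2$. Small pairwise overlaps do not prevent a particular symbol from lying in many current cells and advancing many counters at once. We therefore count only the advances caused by symbols that lie in exactly one current cell. This undercounts the total, which is harmless for a lower-tail bound, and by $\mathcal D$ it lowers the mean only slightly.

\begin{proposition}\label{prop:fail}
For $k$ large, $\Pr\bigl(\{\text{no search succeeds}\}\cap\mathcal B\bigr)\le\exp(-9\eta^2Qk)$.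
\end{proposition}

\begin{proof}
For $0\le t\le T-1$ let $\Gamma_t$ be the event that $\mathcal B_0,\dots,\mathcal B_t$ hold and $i_j(t)\le k$ for all $j$. Then $\Gamma_t\in\mathcal F_t$, and $\Gamma_t\supseteq\Gamma_{t+1}$ because counters never decrease.

Let $C_t$ be the set of current cells of the unfinished searches at step $t$, and for $a\in C_t$ let $\mu_t(a)$ be the number of searches with current cell $a$. Both are determined by $r_1,\dots,r_{t-1}$. If search $j$ has current cell $a$, then $a\in S+v_j$, so $\mu_t(a)\in\{1,2\}$ by Lemma~\ref{lem:shifts}. Put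
\[
X_t=\sum_{a\in C_t}\mu_t(a)\mathbf 1[r_t\in H_a],\qquad
Y_t=\sum_{a\in C_t}\mu_t(a)\mathbf 1[r_t\in H_a^*],\qquad
H^*_a=H_a\setminus\bigcup_{b\in C_t\setminus\{a\}}H_b .
\]
Then $X_t$ is the number of counters that advance at step $t$, and $Y_t\le X_t$. The sets $H^*_a$, $a\in C_t$, are pairwise disjoint, so at most one indicator in $Y_t$ is nonzero and $Y_t\in\{0,1,2\}$.

\emph{Conditional mean.} Let $1\le t\le T$ and work on $\Gamma_{t-1}$. No search is finished, so $\sum_{a\in C_t}\mu_t(a)=Q$. Since $|C_t|\le Q$, the event $\mathcal D$ gives $|H_a\setminus H_a^*|\le Q\beta m^d=\eta^2m^d$ for $a\in C_t$. Therefore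
\[
\Pr(r_t\in H_a^*\mid\mathcal F_{t-1})=\frac{|H^*_a\setminus R_{t-1}|}{n-t+1}\ge\frac{|H_a\setminus R_{t-1}|}{n-t+1}-\frac{\eta^2m^d}{n-t+1}.
\]
By $\mathcal B_{t-1}$, $\mathcal D$ and $\beta\le\eta$, the first term is at least $(1-2\eta)|H_a|/n\ge(1-2\eta)(1-\beta)m^d/n\ge(1-3\eta)m^d/n$. The second is at most $\eta m^d/n$, because $n-t+1>n-T\ge\eta n$; this is the other reason to stop at $T$. Summing with weights $\mu_t(a)$, we obtain on $\Gamma_{t-1}$
\[
\mathbb E[Y_t\mid\mathcal F_{t-1}]\ge\lambda:=(1-4\eta)\,Q\,\frac{m^d}n .
\]
By \eqref{eq:param} and $120\eta^2\le3\eta$,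
\[
\lambda T\ge(1-4\eta)(1-2\eta)(1+20\eta)Qk\ge(1-6\eta)(1+20\eta)Qk=(1+14\eta-120\eta^2)Qk\ge(1+11\eta)Qk .
\]

\emph{Tail bound.} If no search succeeds and $\mathcal B$ holds, then $\Gamma_{T-1}$ holds and
\[
\sum_{t\le T}Y_t\le\sum_{t\le T}X_t=\sum_{j=1}^Q\bigl(i_j(T)-1\bigr)\le Q(k-1)<Qk .
\]
Lemma~\ref{lem:tail} with $b=2$, $\theta=\eta$ and $s=Qk$ bounds the probability of this by the exponential of
\[
\eta Qk-\eta(1-\eta)\lambda T\le\eta Qk\bigl(1-(1-\eta)(1+11\eta)\bigr)=\eta Qk(-10\eta+11\eta^2)\le-9\eta^2Qk,
\]
where the last step uses $11\eta\le1$.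
\end{proof}

\section{The union bound over patterns}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U$ be the event that $M$ is $k$-pattern-universal, and condition on $\rho_1,\dots,\rho_d$ satisfying $\mathcal D$. If $U$ fails, then some pattern is not contained in $M$, and by Lemma~\ref{lem:success} no search for that pattern succeeds. The event $\mathcal B$ does not depend on the pattern. There are $(k!)^d\le e^{dk\log k}$ patterns and $Q\ge(\log k)^2$, so Proposition~\ref{prop:fail} gives, conditionally,
\[
\Pr(U^c\cap\mathcal B)\le\exp\bigl(dk\log k-9\eta^2k(\log k)^2\bigr)\le\tfrac13\exp(-k^{1/(2d)})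
\]
for $k$ large. With Lemma~\ref{lem:balance}, the conditional probability of $U^c$ is at most $\frac23\exp(-k^{1/(2d)})$, for every choice of $\rho_1,\dots,\rho_d$ satisfying $\mathcal D$. Averaging over these choices and using Lemma~\ref{lem:rich},
\[
\Pr(U^c)\le\Pr(\mathcal D^c)+\tfrac23\exp(-k^{1/(2d)})\le\exp(-k^{1/(2d)}).
\]
Each use of ``$k$ large'' imposed a lower bound on $k$ that depends only on $d$ and $\varepsilon$, and $k_0$ is the largest of these bounds.
\end{proof}

\begin{thebibliography}{1}

\bibitem{PQS}
Mat\'ias Pavez-Sign\'e, Daniel A. Quiroz and Nicol\'as Sanhueza-Matamala,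
\emph{Universal arrays},
arXiv:2001.05767 (2020).

\end{thebibliography}
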